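\title{Three-choosability with bounded clustering for graphs of bounded layered tree-width and bounded degree}

\begin{abstract}
We prove that for all positive integers $w$ and $\Delta$ there is an integer $N$ such that every graph with layered tree-width at most $w$ and maximum degree at most $\Delta$ is $3$-choosable with clustering at most $N$; this is a conjecture posed by Crouch and Liu. We prove more: from lists of any size $k\ge 3$ one can delete at most two colors per vertex so that, for every color, the vertices that still have this color in their lists induce components of bounded size. One deletion per vertex does not suffice, even for planar graphs and identical lists. The proof cuts the layers into slabs of bounded thickness, builds in each slab a fence for every color that prevents the color from crossing the slab, and bounds the remaining components by a queue argument in graphs of bounded tree-width.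
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A \emph{list-assignment} of a graph $G$ is a function $L$ that assigns to each vertex $v$ a set $L(v)$ of colors, and an \emph{$L$-coloring} is a function $\phi$ with $\phi(v)\in L(v)$ for every vertex $v$; it need not be proper. A \emph{monochromatic component} of $\phi$ is a component of the subgraph of $G$ induced by the vertices of one color. For positive integers $k$ and $N$, the graph $G$ is \emph{$k$-choosable with clustering at most $N$} if for every list-assignment $L$ with $|L(v)|\ge k$ for all $v$ there is an $L$-coloring all of whose monochromatic components have at most $N$ vertices. For $N=1$ this is proper list coloring. Allowing a larger $N$ lowers the number of colors that is needed, and for a class of graphs one asks for the least $k$ that works with a single $N$ for the whole class.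

A \emph{tree-decomposition} of $G$ is a pair $(T,(X_t:t\in V(T)))$ consisting of a tree $T$ and sets $X_t\subseteq V(G)$, the \emph{bags}, such that both ends of every edge of $G$ lie in a common bag and, for every vertex $v$, the nodes $t$ with $v\in X_t$ form a nonempty subtree of $T$. The \emph{tree-width} of $G$ is one less than the least possible size of a largest bag. A \emph{layering} of $G$ is an ordered partition $(V_1,V_2,\dots)$ of $V(G)$ such that for every edge $uv$ there is an $i$ with $u,v\in V_i\cup V_{i+1}$; in other words, the index of the layer changes by at most $1$ along an edge. The \emph{layered width} of a tree-decomposition with respect to a layering is $\max_{t,i}|X_t\cap V_i|$, and the \emph{layered tree-width} of $G$ is the least layered width over all tree-decompositions and all layerings of $G$.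

Two observations show what this parameter measures. If $G$ has a tree-decomposition with bags of size at most $t$, then the layering with a single layer shows that its layered tree-width is at most $t$. Conversely, if the layered width is at most $w$, then the subgraph induced by any $j$ consecutive layers has a tree-decomposition with bags of size at most $jw$, obtained by restricting the bags. So a graph of bounded layered tree-width may have large tree-width, but every thin slice of it has bounded tree-width, and one tree-decomposition serves all slices at once.

The following conjecture was posed by Crouch and Liu~\cite{CL}.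

\begin{quote}
\emph{For any positive integers $w$ and $\Delta$ there exists a positive integer $N$ such that every graph with layered tree-width at most $w$ and maximum degree at most $\Delta$ is $3$-choosable with clustering at most $N$.}
\end{quote}

We prove the conjecture in a stronger form.

\begin{theorem}\label{thm:main}
For all integers $w,\Delta\ge 1$ and $k\ge 3$ there is an integer $N$ such that for every graph $G$ with layered tree-width at most $w$ and maximum degree at most $\Delta$, and every list-assignment $L$ of $G$ with $|L(v)|=k$ for all $v$, there are sets $L'(v)\subseteq L(v)$ with $|L'(v)|\ge k-2$ such that for every color $c$ every component of $G[\{v: c\in L'(v)\}]$ has at most $N$ vertices.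
\end{theorem}

\begin{corollary}\label{cor:conj}
For all integers $w,\Delta\ge1$ there is an integer $N$ such that every graph with layered tree-width at most $w$ and maximum degree at most $\Delta$ is $3$-choosable with clustering at most $N$.
\end{corollary}

\begin{proof}
Shrink every list to exactly three colors, apply Theorem~\ref{thm:main} with $k=3$, and choose any $\phi(v)\in L'(v)$. A monochromatic component of color $c$ is a connected subgraph of $G[\{v:c\in L'(v)\}]$, so it has at most $N$ vertices.
\end{proof}

The reason for proving Theorem~\ref{thm:main} rather than Corollary~\ref{cor:conj} is that it can be proved in rounds. For a color $c$ let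
\[
S_c=\{v: c\in L(v)\}.
\]
We say that a vertex $v\in S_c$ is \emph{cut for $c$} if $c$ is removed from its list. Theorem~\ref{thm:main} says that, with a budget of two cuts per vertex, all the graphs $G[S_c]$ can be broken into pieces of bounded size simultaneously. A further cut never enlarges a component, so what one round of cuts achieves is kept by the later rounds; all that has to be watched is the budget.

Section~\ref{sec:sharp} shows that a budget of one cut does not suffice and that the degree bound cannot be dropped. Section~\ref{sec:reduction} states the two main tools, the Fence Lemma and the Queue Lemma, and derives Theorem~\ref{thm:main} from them. Both tools run down a rooted tree of bounded parts of the graph, which is constructed in Section~\ref{sec:parts}. The Queue Lemma is proved in Section~\ref{sec:queue}. The Fence Lemma is the main step: Section~\ref{sec:idea} explains the construction on grids, and Section~\ref{sec:fence} carries it out. Section~\ref{sec:powers} extends Theorem~\ref{thm:main} to powers of $G$.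

Throughout, only the finitely many colors that occur in some list are considered. We write $[n]=\{1,\dots,n\}$, and for a set $Y$ of vertices, $N(Y)$ is the set of vertices outside $Y$ that have a neighbor in $Y$.

\section{One cut is not enough, and the degree must be bounded}\label{sec:sharp}

\begin{proposition}\label{prop:hex}
In Theorem~\ref{thm:main}, $k-2$ cannot be replaced by $k-1$ for any $k\ge2$, even for $w=2$, $\Delta=6$, planar graphs, and identical lists. In particular, in Corollary~\ref{cor:conj} ``$3$-choosable'' cannot be replaced by ``$2$-choosable'', or even by ``$2$-colorable''.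
\end{proposition}

\begin{proof}
Let $G_n$ be the $n\times n$ Hex board: its vertices are the pairs $(i,j)\in[n]^2$, and $(i,j)$ is adjacent to $(i+1,j)$, $(i,j+1)$ and $(i+1,j-1)$ whenever these are vertices. It is a grid with one diagonal in each square, so it is planar and has maximum degree at most $6$. Both coordinates change by at most $1$ along an edge. Hence the rows $V_i=\{(i,j):j\in[n]\}$ form a layering, and the unions of two consecutive columns, arranged along a path, form a tree-decomposition in which every bag meets every row in two vertices. So $G_n$ has layered tree-width at most $2$.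

Let $L(v)=[k]$ for all $v$, and let $L'(v)\subseteq[k]$ satisfy $|L'(v)|\ge k-1$. Call $v$ black if $1\in L'(v)$ and white otherwise. A white vertex has lost the color $1$ and therefore no other color, so $2\in L'(v)$. The Hex theorem~\cite{Gale} says that for every black/white coloring of the $n\times n$ Hex board there is a connected black set joining one pair of opposite sides or a connected white set joining the other pair. Such a set meets every row or every column, so it has at least $n$ vertices. Thus for some $c\in\{1,2\}$ the graph $G_n[\{v:c\in L'(v)\}]$ has a component with at least $n$ vertices, and $n$ is arbitrary. For $k=2$, taking $L'(v)$ to consist of the color of $v$ gives the statement about $2$-colorings.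
\end{proof}

\begin{remark}\label{rem:degree}
Without a bound on the degree, three colors do not suffice even for bags of size $4$. Fix $N$. Let $\Gamma_0$ be a single vertex, and let $\Gamma_{h+1}$ consist of $N$ disjoint copies of $\Gamma_h$ and a vertex $u$ adjacent to all other vertices. Adding $u$ to all bags of tree-decompositions of the copies and joining the trees shows, by induction, that $\Gamma_h$ has a tree-decomposition with bags of size at most $h+1$. Also by induction, $\Gamma_h$ has no coloring with $h$ colors and clustering at most $N$: in a coloring of $\Gamma_{h+1}$ with $h+1$ colors, either the color of $u$ occurs in every copy, and then the monochromatic component of $u$ has at least $N+1$ vertices, or some copy of $\Gamma_h$ uses only $h$ colors. So $\Gamma_3$ has layered tree-width at most $4$ and is not $3$-colorable with clustering at most $N$.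
\end{remark}

Thus three is the smallest number of colors one can hope for. It is also the number one would guess from above: we shall see that one cut per vertex suffices when tree-width and degree are bounded, and it is natural to expect that one more cut confines every color to a bounded number of layers, where the tree-width is bounded.

\section{The proof of Theorem~\ref{thm:main} from two lemmas}\label{sec:reduction}

A \emph{$(w,\Delta,R)$-slab} is a graph $H$ of maximum degree at most $\Delta$ together with a map $\lambda:V(H)\to[R]$ such that $|\lambda(u)-\lambda(v)|\le1$ for every edge $uv$, and a tree-decomposition $(T,(X_t))$ with $|X_t\cap\lambda^{-1}(l)|\le w$ for all $t$ and $l$. We call $\lambda(v)$ the \emph{layer} of $v$. The subgraph induced by $R$ consecutive layers of a graph as in Theorem~\ref{thm:main} is a $(w,\Delta,R)$-slab, and so is every component of a $(w,\Delta,R)$-slab.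

\begin{lemma}[Fence Lemma]\label{lem:fence}
For all integers $w,\Delta\ge1$ and $k\ge3$ there are integers $R\ge3$ and $N_0$ such that for every $(w,\Delta,R)$-slab $H$ with lists of size $k$ there are sets $F_c\subseteq S_c$ with the following properties.
\begin{itemize}
\item[(i)] Every vertex lies in at most two of the sets $F_c$.
\item[(ii)] If $E$ is the set of vertices that lie in exactly two of the sets $F_c$, then every component of $H[E]$ has at most $N_0$ vertices.
\item[(iii)] For every color $c$, no component of $H[S_c\setminus F_c]$ meets both $\lambda^{-1}(1)$ and $\lambda^{-1}(R)$.
\end{itemize}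
\end{lemma}

\begin{lemma}[Queue Lemma]\label{lem:queue}
For all integers $t,\Delta,k,n\ge1$ there is an integer $N$ with the following property. Let $H$ be a graph of maximum degree at most $\Delta$ with a tree-decomposition whose bags have size at most $t$ and with lists of size $k$, and let $E\subseteq V(H)$ be such that every component of $H[E]$ has at most $n$ vertices. Then there are pairwise disjoint sets $B_c\subseteq S_c\setminus E$ such that
\begin{itemize}
\item[(i)] for every color $c$, every component of $H[S_c\setminus B_c]$ has at most $N$ vertices;
\item[(ii)] every component of $H[E\cup\bigcup_cB_c]$ has at most $N$ vertices.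
\end{itemize}
\end{lemma}

With $E=\emptyset$, part (i) of the Queue Lemma is the statement announced in Section~\ref{sec:sharp}: in bounded tree-width and bounded degree, one cut per vertex suffices. The set $E$ and part (ii) are there for the following reason. After the fences are built, a component of $G[S_c\setminus F_c]$ crosses no slab, so it lies in the union of two consecutive slabs and the gap between them. These unions overlap, and the Queue Lemma has to be applied to them in two rounds. Together with the fences this makes three rounds of cuts on a budget of two. So each round must leave alone the vertices that are already cut twice. This is possible if these vertices form bounded components, and Lemma~\ref{lem:fence}(ii) and Lemma~\ref{lem:queue}(ii) guarantee that they do.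

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(V_l)$ be a layering and $(T,(X_t))$ a tree-decomposition of $G$ with $|X_t\cap V_l|\le w$ for all $t,l$, and put $V_l=\emptyset$ for the remaining $l\in\mathbb Z$. Let $R$ and $N_0$ be as in Lemma~\ref{lem:fence}. For $j\in\mathbb Z$ put $a_j=j(R+1)+1$ and $b_j=j(R+1)+R$, so that $a_{j+1}=b_j+2$. \emph{Slab $j$} is the subgraph induced by the layers $a_j,\dots,b_j$, and \emph{zone} $Z_j$ is the set of vertices in the layers $a_j,\dots,b_{j+1}$. One layer separates consecutive slabs, so there is no edge between different slabs, and for the same reason zones whose indices have the same parity are disjoint and joined by no edge. Slab $j$ lies in both $Z_{j-1}$ and $Z_j$. A zone consists of $2R+1$ layers, so $G[Z_j]$ has a tree-decomposition with bags of size at most $t=(2R+1)w$.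

\emph{Round 1: fences.} Apply Lemma~\ref{lem:fence} to each slab, and let $F_c$ be the union of the sets obtained for $c$. Every vertex lies in at most two sets $F_c$. Let $E_0$ be the set of vertices in exactly two. Since different slabs are non-adjacent, components of $G[E_0]$ have at most $N_0$ vertices.

We claim that every component $K$ of $G[S_c\setminus F_c]$ is contained in a zone. Since $K$ is connected, the layers that it meets form an interval $[l,l']$. This interval contains no $[a_j,b_j]$. Indeed, otherwise take a path in $K$ from layer $a_j$ to layer $b_j$, stop it at its first vertex in layer $b_j$, and start it at its last vertex in layer $a_j$ before that. The inner vertices of the resulting path are in neither of the layers $a_j,b_j$, and layers change by at most $1$ along edges, so the path stays in slab $j$; this contradicts Lemma~\ref{lem:fence}(iii). Now choose $j$ with $a_j<l\le a_{j+1}$. Then $l'<b_{j+1}$, since otherwise $[l,l']\supseteq[a_{j+1},b_{j+1}]$, and so $K\subseteq Z_j$.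

\emph{Round 2: odd zones.} Apply Lemma~\ref{lem:queue} to each $G[Z_j]$ with $j$ odd, with $E=E_0\cap Z_j$ and $n=N_0$. Let $B_c$ be the union of the sets obtained for $c$, and let $N_1$ be the bound given by the lemma. The sets $B_c$ are pairwise disjoint and avoid $E_0$, so every vertex lies in $F_c\cup B_c$ for at most two colors $c$. Let $E_1$ be the set of vertices for which there are exactly two such colors. Then $E_1\subseteq E_0\cup\bigcup_cB_c$. The latter set is contained in the union of the odd zones, because every slab lies in an odd zone. As the odd zones are pairwise non-adjacent, Lemma~\ref{lem:queue}(ii) shows that components of $G[E_1]$ have at most $N_1$ vertices.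

\emph{Round 3: even zones.} Apply Lemma~\ref{lem:queue} to each $G[Z_j]$ with $j$ even, with $E=E_1\cap Z_j$ and $n=N_1$. Let $B'_c$ be the union of the sets obtained for $c$, and let $N_2$ be the bound. The sets $B'_c$ are pairwise disjoint and avoid $E_1$, so every vertex lies in $F_c\cup B_c\cup B'_c$ for at most two colors $c$.

Let $L'(v)=\{c\in L(v):v\notin F_c\cup B_c\cup B'_c\}$. Then $|L'(v)|\ge k-2$. A component $K$ of $G[\{v:c\in L'(v)\}]$ lies in a component of $G[S_c\setminus F_c]$ and hence in a zone $Z_j$. If $j$ is odd, then $K$ lies in a component of $G[(Z_j\cap S_c)\setminus B_c]$, so $|K|\le N_1$ by Lemma~\ref{lem:queue}(i). If $j$ is even, then $K$ lies in a component of $G[(Z_j\cap S_c)\setminus B'_c]$ and $|K|\le N_2$. The number $N=\max(N_1,N_2)$ depends only on $w$, $\Delta$ and $k$.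
\end{proof}

\begin{remark}\label{rem:identical}
If all lists are equal to $[k]$, the Fence Lemma is immediate: take $R=k$ and $F_c=\lambda^{-1}(c)$. Every vertex is cut once, and a path from layer $1$ to layer $R$ meets every layer. So for identical lists Theorem~\ref{thm:main} follows from the Queue Lemma alone, and the whole difficulty of the Fence Lemma comes from the fact that the number of colors is not bounded in terms of $R$.
\end{remark}

\section{A tree of bounded parts}\label{sec:parts}

Both lemmas are proved by making decisions from the top down along a rooted tree. The bags of a tree-decomposition overlap, which is inconvenient when each vertex has a budget. We replace them by a partition of the vertex set into bounded parts, indexed by a rooted tree, with edges only inside a part or between the parts of a parent and a child. The Fence Lemma needs two further features. The vertices through which a subtree is entered from above must be sparse in the layers at many scales at once, and these vertices and their neighbors must be kept away from the entrances to the next subtrees.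

The scales are given by nested intervals. Let $r\ge2$, $m\ge0$ and $\ell_m\ge1$ be integers with $\ell_m\ge3$ if $m\ge1$. Put $\ell_i=r^{m-i}\ell_m$ for $0\le i\le m$, and $R=\ell_0$. The \emph{blocks of level $i$} are the $r^i$ consecutive intervals of length $\ell_i$ that partition $[R]$. A block of level $i<m$ is the union of $r$ blocks of level $i+1$, its \emph{children}. Two blocks are nested or disjoint. The block of level $0$ is $W=[R]$, and the set $\mathcal A$ of all blocks has size $1+r+\dots+r^m\le2r^m$. For a set $Y$ of vertices of a slab and a set $A$ of layers we write $Y\cap A$ for $Y\cap\lambda^{-1}(A)$.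

We first record two facts about rooted trees. Every node counts as its own ancestor and descendant, and $\operatorname{lca}$ denotes the lowest common ancestor.

\begin{lemma}\label{lem:tree}
Let $T$ be a rooted tree.
\begin{itemize}
\item[(a)] Let $D,\theta>0$, and let at most $D\theta$ points be placed on nodes of $T$, several points per node being allowed. Then there is a set $\Sigma$ of at most $D$ nodes such that every component of $T-\Sigma$ carries at most $\theta$ points.
\item[(b)] Every set $\Sigma_0$ of nodes is contained in a set $\Sigma$ of nodes with $|\Sigma|\le2|\Sigma_0|$ such that every component of $T-\Sigma$ is adjacent to at most two nodes of $\Sigma$.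
\end{itemize}
\end{lemma}

\begin{proof}
(a) As long as the current tree carries more than $\theta$ points, take a deepest node whose current subtree carries more than $\theta$ points, put it into $\Sigma$, and delete its subtree. Each step deletes more than $\theta$ points, so there are at most $D$ steps. Let $Y$ be a component of $T-\Sigma$. If $Y$ contains the root, then no node of $Y$ is ever deleted, so $Y$ lies in the final tree. Otherwise the parent $q$ of the top node of $Y$ is in $\Sigma$; when $q$ was chosen, no node of $Y$ had been deleted, so $Y$ lay in the current subtree of a child of $q$, which carried at most $\theta$ points because $q$ was deepest.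

(b) Let $\Sigma$ be the closure of $\Sigma_0$ under $\operatorname{lca}$. To bound its size, we show that a nonempty closed set $\Sigma'$ and a further node $q$ are contained in a closed set with at most $|\Sigma'|+2$ nodes. Let $q'=\operatorname{lca}(q,u')$ be the deepest of the nodes $\operatorname{lca}(q,u)$ with $u\in\Sigma'$; all these nodes are ancestors of $q$. Let $u\in\Sigma'$. If $u$ is a descendant of $q'$, then $\operatorname{lca}(q',u)=q'$, and $\operatorname{lca}(q,u)=q'$ by the choice of $q'$. Otherwise, since $q$, $q'$ and $u'$ are descendants of $q'$ and $u$ is not, we have $\operatorname{lca}(q,u)=\operatorname{lca}(q',u)=\operatorname{lca}(u',u)\in\Sigma'$. So $\Sigma'\cup\{q,q'\}$ is closed, and adding the nodes of $\Sigma_0$ one at a time gives $|\Sigma|\le2|\Sigma_0|$.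

Let $Y$ be a component of $T-\Sigma$. A node of $\Sigma$ adjacent to $Y$ is the parent of the top node of $Y$ or has its parent in $Y$. Suppose that two nodes $q\ne q'$ of $\Sigma$ have their parents in $Y$. The path in $T$ between the two parents lies in $Y$ and so avoids $\Sigma$; hence neither of $q,q'$ is an ancestor of the other. Then $\operatorname{lca}(q,q')$ is the lowest common ancestor of the two parents, which lies on that path and so in $Y$. But it belongs to $\Sigma$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:parts}
Let $H$ be a connected $(w,\Delta,R)$-slab with $w,\Delta\ge1$ and with $R$ and the blocks as above. There are a rooted tree $\tau$ and a partition of $V(H)$ into nonempty sets $U_z$ $(z\in V(\tau))$ with the following properties. Let $H_z$ be the union of the sets $U_{z'}$ over all descendants $z'$ of $z$. For a non-root node $z$ put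
\[
\partial_z=N(H_z),\quad M_z=N(\partial_z)\cap H_z,\quad M'_z=N(M_z)\cap H_z,\quad M''_z=(N(M'_z)\cap H_z)\setminus M_z,
\]
and for the root let $M_z=M'_z=M''_z=\emptyset$.
\begin{itemize}
\item[(a)] Every edge of $H$ has both ends in one set $U_z$, or joins a vertex of $\partial_y\subseteq U_z$ to a vertex of $M_y\subseteq U_y$, where $y$ is a child of $z$.
\item[(b)] $M_z\cup M'_z\cup M''_z\subseteq U_z$, and $\partial_y\cap(M_z\cup M'_z)=\emptyset$ for every child $y$ of $z$.
\item[(c)] $|M_z\cap A|\le 9w\Delta\ell_i$ for every block $A$ of level $i$.
\item[(d)] $|U_z|\le 81\Delta^3w|\mathcal A|R$.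
\item[(e)] The node $z$ has at most $\Delta|U_z|$ children.
\end{itemize}
\end{lemma}

The set $M_z$ consists of the vertices of $H_z$ that have a neighbor outside $H_z$, and $M'_z$, $M''_z$ are the next two shells inside $H_z$; the three sets are pairwise disjoint. We put $U^\circ_z=U_z\setminus(M_z\cup M'_z)$. By (a) and (b), a path that goes down the tree from the part of $z$ through the part of a child $y$ to the part of a child of $y$ visits $U^\circ_z$, $M_y$, $M'_y$, $U^\circ_y$ in this order.

\begin{proof}
We construct $\tau$ from the top down. For the root let $H_z=V(H)$ and $U_z=\{v_0\}$ for an arbitrary vertex $v_0$. Once $U_z\subseteq H_z$ is chosen, the children $y$ of $z$ correspond to the components of $H[H_z\setminus U_z]$, and $H_y$ is the vertex set of the component. As all $U_z$ will be nonempty, the process ends, and $H_z$ is the union described in the statement. We maintain, for all non-root $z$,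
\begin{equation}\label{eq:boundary}
|\partial_z\cap A|\le 3w\ell_i\qquad\text{for every block $A$ of level $i$, } 0\le i\le m.
\end{equation}
This holds for the children of the root, for which $\partial_z=\{v_0\}$.

Let $z$ be a non-root node satisfying \eqref{eq:boundary}. Since $H$ is connected, $\partial_z$ and $M_z$ are nonempty. Put $M^+=M_z\cup M'_z\cup M''_z$. If we took $U_z=M^+$, the boundary of a child could be larger than $\partial_z$ by a factor depending on $\Delta$, and \eqref{eq:boundary} would be lost. We therefore add to $U_z$ a bounded number of bags that split $M^+$ into small portions, for all blocks at once.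

\emph{Size of $M^+$.} Let $A$ be a block of level $i$. A vertex of $M^+\cap A$ is at distance at most $3$ from a vertex of $\partial_z$, whose layer is therefore in $A$ or among the at most three layers next to $A$ on either side. If $m\ge1$, the three layers on one side lie in a single block of level $m$, because $A$ is a union of such blocks and $\ell_m\ge3$; if $m=0$, then $A=W$ and there are no such layers. By \eqref{eq:boundary}, at most $3w\ell_i+2\cdot3w\ell_m\le9w\ell_i$ vertices of $\partial_z$ are relevant. Hence $|M_z\cap A|\le9w\Delta\ell_i$, which is (c), and $|M^+\cap A|\le(\Delta+\Delta^2+\Delta^3)\,9w\ell_i\le27\Delta^3w\ell_i$.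

\emph{Choice of $U_z$.} Root $T$, and for each $u\in M^+$ fix a node $t_u$ with $u\in X_{t_u}$. For each block $A$ of level $i$, Lemma~\ref{lem:tree}(a) with $D=27\Delta^3$ and $\theta=w\ell_i$ gives a set $\Sigma_A$ of at most $27\Delta^3$ nodes such that every component of $T-\Sigma_A$ contains $t_u$ for at most $w\ell_i$ vertices $u\in M^+\cap A$. Lemma~\ref{lem:tree}(b) gives a set $\Sigma\supseteq\bigcup_A\Sigma_A$ with $|\Sigma|\le54\Delta^3|\mathcal A|$ such that every component of $T-\Sigma$ is adjacent to at most two nodes of $\Sigma$. Put
\[
U_z=M^+\cup\Bigl(H_z\cap\bigcup_{q\in\Sigma}X_q\Bigr).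
\]
This set is nonempty. Bags have at most $wR$ vertices, so $|U_z|\le27\Delta^3wR+54\Delta^3|\mathcal A|wR$, which gives (d).

\emph{The invariant for a child $y$.} A vertex outside $H_z$ with a neighbor in $H_y$ would lie in $\partial_z$ and force that neighbor into $M_z\subseteq U_z$, which is disjoint from $H_y$. A vertex of $H_z\setminus H_y$ with a neighbor in $H_y$ lies in $U_z$, as $H_y$ is a component of $H[H_z\setminus U_z]$. So $\partial_y\subseteq U_z$. The vertices of $H_y$ lie in no bag $X_q$ with $q\in\Sigma$, and $H[H_y]$ is connected, so all nodes whose bags meet $H_y$ lie in one component $Y$ of $T-\Sigma$. Let $u\in\partial_y$. It shares a bag with a neighbor in $H_y$, so $u\in X_t$ for some $t\in Y$. If $u\in X_q$ for some $q\in\Sigma$, then $u$ lies in all bags on the path from $t$ to $q$, and this path leaves $Y$ through one of the at most two nodes of $\Sigma$ adjacent to $Y$; their bags contain at most $2w\ell_i$ vertices with layer in a given block $A$ of level $i$. Otherwise $u\in M^+$, and the subtree of nodes whose bags contain $u$ avoids $\Sigma$ and meets $Y$, so $t_u\in Y$; as $Y$ lies in a component of $T-\Sigma_A$, there are at most $w\ell_i$ such vertices $u$ with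 layer in $A$. Together, $|\partial_y\cap A|\le3w\ell_i$.

It remains to check (a), (b) and (e). The inclusion $\partial_y\subseteq U_z$ also holds when $z$ is the root. For (a), let $uv$ be an edge with $u\in U_z$, $v\in U_{z'}$ and $z\ne z'$. If neither of $z,z'$ were an ancestor of the other, then $u$ and $v$ would lie in different components of $H[H_x\setminus U_x]$ for $x=\operatorname{lca}(z,z')$, which is impossible. So we may assume that $v\in H_y$ for a child $y$ of $z$. As $u\notin H_y$, we get $u\in\partial_y$ and $v\in M_y\subseteq U_y$. For (b), the first part holds by construction. Every neighbor in $H_z$ of a vertex of $M_z\cup M'_z$ lies in $M^+\subseteq U_z$, so no vertex of $M_z\cup M'_z$ has a neighbor in $H_y\subseteq H_z\setminus U_z$; this is the purpose of the third shell $M''_z$. For (e), the sets $M_y$ for the children $y$ of $z$ are nonempty, pairwise disjoint, and contained in $N(U_z)$, which has at most $\Delta|U_z|$ vertices.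
\end{proof}

\section{The Queue Lemma}\label{sec:queue}

The idea is visible on a path.

\begin{example}\label{ex:path}
Let $H$ be the path $v_1v_2\cdots v_n$ with lists of size $k$, and let $E=\emptyset$. We go along the path and cut each vertex $v_j$ for one color $\varphi(v_j)\in L(v_j)$. A fixed order of preference does not work: if all lists are $\{1,2,3\}$ and we always cut the smallest color, then the color $3$ is never cut. Instead we cut the color that has waited longest. The \emph{age} of $c\in L(v_j)$ at $v_j$ is the largest $a$ such that $c$ lies in the lists of the $a$ vertices $v_{j-a+1},\dots,v_j$ and was not cut at $v_{j-a+1},\dots,v_{j-1}$; let $\varphi(v_j)$ be a color of maximum age. For the lists $\{1,2,3\},\{1,2,3\},\{1,3,4\},\{1,4,5\}$ we may cut $1$ at $v_1$ and $2$ at $v_2$; at $v_3$ the colors $1,3,4$ have ages $2,3,1$ and we cut $3$; at $v_4$ the colors $1,4,5$ have ages $3,2,1$ and we cut $1$.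

No color survives on $k$ consecutive vertices. Indeed, suppose that $c$ is in the lists of $v_p,\dots,v_{p+k-1}$ and is cut at none of them. For $p\le j\le p+k-1$ the color $\varphi(v_j)$ is at least as old at $v_j$ as $c$, whose age is at least $j-p+1$. So $\varphi(v_j)\in L(v_p)$, and it was not cut at $v_p,\dots,v_{j-1}$. This yields $k$ distinct colors in $L(v_p)\setminus\{c\}$, which is impossible.
\end{example}

In general the vertices of the path are replaced by the parts $U_z$, and the queue runs along every path from the root of $\tau$. Two changes are needed. First, vertices of $E$ cannot be cut. We contract the components of $H[E]$ before applying Lemma~\ref{lem:parts}; then every edge between two parts has an end outside $E$, and cutting a color in a part \emph{and} in the parts of its children destroys all edges of that color between them. Second, for (ii) the cut vertices together with $E$ must not form long paths, so after two levels with cuts we leave two levels without; one level would not do, since a vertex of $E$ there could join cut vertices above it to cut vertices below it.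

\begin{proof}[Proof of Lemma~\ref{lem:queue}]
Treating the components of $H$ separately, we may assume that $H$ is connected. Let $H^*$ be the simple graph obtained from $H$ by contracting each component of $H[E]$ to a vertex. It has maximum degree at most $\Delta n$. Replacing each bag by its image gives a tree-decomposition of $H^*$ with bags of size at most $t$: the nodes whose bags contain a contracted vertex form a union of subtrees, which is connected because the contracted set is connected and adjacent vertices share a bag. So $H^*$ is a $(t,\Delta n,1)$-slab with $\lambda\equiv1$. Lemma~\ref{lem:parts} with $m=0$, $R=1$ and $|\mathcal A|=1$ gives a rooted tree $\tau$ and a partition $(U_z)$ of $V(H^*)$ such that $0<|U_z|\le b:=81(\Delta n)^3t$, every node has at most $b\Delta n$ children, and every edge of $H^*$ lies inside a part or joins the parts of a parent and a child.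

Say that $v\in V(H)$ is \emph{at} the node $z$ if its image lies in $U_z$. At most $bn$ vertices are at $z$. Adjacent vertices of $H$ are at the same node or at adjacent nodes, and
\begin{equation}\label{eq:Eedge}
\text{adjacent vertices of $E$ are at the same node,}
\end{equation}
since they have the same image. In particular, the nodes at which a connected subgraph $K$ of $H$ has vertices form a subtree $\tau_K$ of $\tau$, and for every edge $xy$ of $\tau_K$ some edge of $K$ joins a vertex at $x$ to a vertex at $y$. If $\tau_K$ has at most $j$ levels, then $|K|\le bn\sum_{i<j}(b\Delta n)^i$. A color is \emph{live} at $z$ if it is in the list of a vertex at $z$. At least one and at most $q:=kbn$ colors are live at $z$.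

We choose a color $\varphi(x)$ for every node $x$ of depth divisible by $4$, from the top down. Let $x_0,x_1,\dots,x_j=x$ be the nodes of depths $0,4,\dots,4j$ on the path from the root to $x$. For a color $c$ live at $x$, let $\operatorname{age}_x(c)$ be the largest $a$ with $1\le a\le j+1$ such that $c$ is live at $x_{j-a+1},\dots,x_j$ and $\varphi(x_{j'})\ne c$ for $j-a+1\le j'\le j-1$. Let $\varphi(x)$ be a live color of maximum age. For a node $y$ of depth $1$ modulo $4$ let $\varphi(y)$ be the value of $\varphi$ at the parent of $y$. Let $B_c$ be the set of vertices of $S_c\setminus E$ that are at a node $z$ of depth $0$ or $1$ modulo $4$ with $\varphi(z)=c$. These sets are pairwise disjoint, since each vertex is at one node.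

\emph{Ages are at most $q$.} Let $\operatorname{age}_{x_j}(c)=a$ and $p=j-a+1$. For $p\le j'\le j-1$, the color $\varphi(x_{j'})$ differs from $c$ and has age at least $\operatorname{age}_{x_{j'}}(c)\ge j'-p+1$ at $x_{j'}$. So it is live at $x_p$ and differs from $\varphi(x_p),\dots,\varphi(x_{j'-1})$. Hence $c,\varphi(x_p),\dots,\varphi(x_{j-1})$ are $a$ distinct colors live at $x_p$, and $a\le q$.

(i) Let $K$ be a component of $H[S_c\setminus B_c]$; the color $c$ is live at all nodes of $\tau_K$. Suppose that $\tau_K$ has at least $4q+4$ levels. Then it contains a downward path with $4q+4$ nodes, among which are $q+1$ consecutive nodes $x_j,\dots,x_{j+q}$ of depth divisible by $4$. Since $\operatorname{age}_{x_{j+q}}(c)\le q$, we have $\varphi(x_{j'})=c$ for some $j'$ with $j\le j'\le j+q-1$. Let $y$ be the child of $x_{j'}$ on the path, and let $uu'$ be an edge of $K$ with $u$ at $x_{j'}$ and $u'$ at $y$. As $\varphi(x_{j'})=\varphi(y)=c$ and $u,u'\in S_c\setminus B_c$, both $u$ and $u'$ lie in $E$, contrary to \eqref{eq:Eedge}. So $\tau_K$ has fewer than $4q+4$ levels.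

(ii) Let $K$ be a component of $H[E\cup\bigcup_cB_c]$. The vertices of $K$ at nodes of depth $2$ or $3$ modulo $4$ lie in $E$. By \eqref{eq:Eedge}, $\tau_K$ has no edge from a node of depth $2$ modulo $4$ to a child, so it has at most $4$ levels.

Both parts hold with $N=bn\sum_{i<4q+4}(b\Delta n)^i$.
\end{proof}

\section{How fences move}\label{sec:idea}

We turn to the Fence Lemma. The simplest fence for a color $c$ is a layer $h$: cut for $c$ all vertices of $S_c$ in layer $h$. In general the layer depends on where we are in the graph. The next lemma says what has to be checked.

\begin{lemma}\label{lem:interval}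
Let $H$ be a $(w,\Delta,R)$-slab and $S\subseteq V(H)$. Suppose that each $v\in S$ is given a nonempty interval $J(v)\subseteq[R]$ with $\lambda(v)\notin J(v)$, and that $J(u)\cap J(v)\ne\emptyset$ for every edge $uv$ of $H[S]$. Then no component of $H[S]$ meets both $\lambda^{-1}(1)$ and $\lambda^{-1}(R)$.
\end{lemma}

\begin{proof}
Call $v\in S$ \emph{low} if $\lambda(v)<\min J(v)$ and \emph{high} if $\lambda(v)>\max J(v)$; every vertex of $S$ is one or the other. If $u$ is low, $v$ is high and $h\in J(u)\cap J(v)$, then $\lambda(u)\le h-1$ and $\lambda(v)\ge h+1$, so $u$ and $v$ are not adjacent. Hence all vertices of a component of $H[S]$ are low or all are high. A vertex in layer $1$ cannot be high and a vertex in layer $R$ cannot be low.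
\end{proof}

In the two examples that follow, $H$ is a grid with $R$ rows, which are the layers, and arbitrarily many columns; it is a $(2,4,R)$-slab.

\begin{example}[straight fences fail]\label{ex:straight}
Let $k=3$, use the colors $1,\dots,2R+1$, and choose the lists so that every $3$-element set of colors occurs as a list in every row. However we assign a fixed row $h(c)$ to each color, three colors receive the same row, and a vertex of that row with these three colors as its list is cut three times. So fences have to move.
\end{example}

\begin{example}[few colors per column]\label{ex:few}
Suppose that the lists of each column contain at most $R$ colors altogether. A \emph{run} of $c$ is a maximal set of consecutive columns each of which meets $S_c$. Go through the columns from left to right, and give each run that starts in the current column a row that is not held by another run containing this column; this is possible since at most $R$ runs contain the column. Cut $v$ for $c$ if the row of $v$ is the row of the run of $c$ that contains the column of $v$. Every vertex is cut at most once. A component of $H[S_c\setminus F_c]$ lies in the columns of a single run, and Lemma~\ref{lem:interval}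 applies with $J(v)$ consisting of the row of that run.
\end{example}

Example~\ref{ex:few} contains two ingredients of the proof: a color that is absent from a column may choose its fence afresh, and colors that cannot choose afresh are harmless if they hold distinct rows. But a column may see $kR$ colors, and in the setting of Lemma~\ref{lem:parts} the set $M_y$ may see up to $9kw\Delta R$ colors, far more than there are layers. Most colors must therefore be handled differently, namely at random: if a color may put its fence anywhere in a long interval, and different colors choose independently, then it is unlikely that two fences pass near a given vertex, and a union bound over the bounded part $U_z$ shows that this can be avoided. The union bound does not extend to the unboundedly many descendants of $z$, so the choice has to be renewed at every node.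

Let $y$ be a child of $z$, and let $h$ be the layer of the fence of $c$ on $U_z^\circ$. By Lemma~\ref{lem:interval} there are three ways to continue.
\begin{itemize}
\item \emph{Free move.} If $A\ni h$ is an interval and $S_c\cap M_y\cap A=\emptyset$, take $J=A$ on $M_y$. Nothing is cut, and below $M_y$ the fence may use any layer of $A$.
\item \emph{Clearing.} If $S_c\cap M_y\cap A\neq\emptyset$, we can still take $J=A$ on $M_y$, at the price of cutting all of $S_c\cap M_y\cap A$ (Figure~\ref{fig:moves}, left).
\item \emph{Shift.} Keep the layer $h$ on $M_y$, and move to a nearby layer $f$ by cutting, on $M'_y$, the layers between $h$ and $f$ (Figure~\ref{fig:moves}, right).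
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \s in {0,9} {
  \foreach \x in {0,...,5} \draw[gray] (\s+\x,1)--(\s+\x,6);
  \foreach \y in {1,...,6} \draw[gray] (\s,\y)--(\s+5,\y);
  \foreach \x in {0,...,5} \foreach \y in {1,...,6} \draw[fill=white] (\s+\x,\y) circle (0.12);
  \foreach \y in {1,...,6} \node at (\s-0.6,\y) {\small $\y$};
  \node at (\s+0.5,0.3) {\small $U^\circ_z$};
  \node at (\s+2,0.3) {\small $M_y$};
  \node at (\s+3,0.3) {\small $M'_y$};
  \node at (\s+4.5,0.3) {\small $U^\circ_y$};
}
\foreach \x/\y in {0/2,1/2,2/2,2/3,2/4,2/5,3/5,4/5,5/5,9/2,10/2,11/2,12/2,12/3,12/4,13/4,14/4}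
  \fill (\x,\y) circle (0.19);
\end{tikzpicture}
\caption{Two ways to move the fence of a color $c$ when passing from a node $z$ to a child $y$, drawn for a grid whose six rows are the layers and in which every list contains $c$. Black vertices are cut for $c$. Left (clearing): the fence arrives in layer $2$, the column $M_y$ is cut in all of the layers $2$ to $5$, and the fence may continue in any of them, here in layer $5$. Right (shift): the fence keeps layer $2$ on $M_y$ and moves to layer $4$ on $M'_y$. In both pictures no path of white vertices joins layer $1$ to layer $6$.}
\label{fig:moves}
\end{figure}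

We record the freedom of a color $c$ at a node $z$ as its \emph{position}: a block within which its fence layer may be chosen, or a single layer if the color is \emph{pinned}. Free moves are available only inside intervals where $c$ does not occur on $M_y$, so without clearing positions tend to shrink from node to node until the color is pinned. Pinned colors need distinct layers, as in Example~\ref{ex:few}, so their number must stay well below the number of layers. Clearing restores freedom. By Lemma~\ref{lem:parts}(c), the lists of $M_y\cap A$ have total size at most a constant times the length of $A$. So if the number of colors positioned in $A$ is proportional to the length of $A$, most of them occur only a bounded number of times in $M_y\cap A$, and a constant fraction of them can be cleared with no vertex cut twice.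

A constant fraction does not reduce $9kw\Delta R$ colors to fewer than $R$ in one step; this is the reason for the hierarchy of blocks. We allow a block of level $i$ to contain the positions of $\beta_i\ell_i$ colors, where $\beta_{i+1}=(1-\eta)\beta_i$. Clearing keeps enough colors from descending into the children of a block that the children need only the smaller density $\beta_{i+1}$, provided the descending colors are spread over the children according to the room that is left. After $m$ levels the density is at most $\frac1{16}$, and distinct layers are available. The layers chosen at random for colors that become pinned may coincide, and the shift makes them distinct. The budget is spent as follows: a vertex of $M_y$ may be cut once for clearing and once for a fence layer; a vertex of $M'_y$ once for a shift and once for a fence layer; a vertex of $U^\circ_y$ only once.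

\section{Proof of the Fence Lemma}\label{sec:fence}

We use three standard tail bounds. Chebyshev's inequality says that $\Pr[|X-\mathbb EX|\ge t]\le\operatorname{Var}(X)/t^2$ for $t>0$. If $X$ is a sum of independent indicator variables with $\mathbb EX\le\mu$, then
\begin{equation}\label{eq:tails}
\Pr[X\ge t]\le\Bigl(\frac{e\mu}t\Bigr)^{t}\ \ (t>\mu),\qquad
\Pr[X\ge\mu+t]\le\exp\Bigl(-\frac{t^2}{2\mu+\frac23t}\Bigr)\ \ (t>0).
\end{equation}

\subsection{Constants and states}

Let $\kappa=k-1$, $C=9kw\Delta$ and $\beta_*=\frac1{32}$. Define, in this order,
\begin{gather*}
D_1=128C,\qquad q_1=\frac1{4\kappa D_1},\qquad \varepsilon_1=\frac{q_1}4,\qquad g=\frac{\varepsilon_1}8,\\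
D_2=\frac{256C}g,\qquad q_2=\frac1{4\kappa D_2},\qquad \varepsilon_2=\frac{q_2}2e^{-D_2/D_1},\qquad \eta=\frac{\varepsilon_2g}8,\qquad \zeta=\frac\eta{256}.
\end{gather*}
Here $D_1\le D_2$ are bounds on the number of occurrences of a color that we are willing to clear, $g$ and $\eta$ are fractions gained by clearing, and $\zeta$ is the tolerance for random fluctuations. We shall use the following consequences of the definitions:
\begin{equation}\label{eq:const}
\frac C{D_1}=\frac{\beta_*}4,\quad \frac C{D_2}=\frac{g\beta_*}8,\quad q_1+q_2\le\frac1{2\kappa D_1},\quad g\le\frac14,\quad \eta\le\frac g8,\quad \zeta=\frac{\eta\beta_*}8\le\frac{g\beta_*}{64}.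
\end{equation}
Let $\beta_i=3C(1-\eta)^{i-1}$ for $i\ge1$, and let $m$ be minimal with $\beta_m\le\frac1{16}$. Then $m\ge2$ because $\beta_1=3C>\frac1{16}$, and
\[
3C\ge\beta_i\ge\beta_m=(1-\eta)\beta_{m-1}>\frac{1-\eta}{16}\ge\beta_*\qquad(1\le i\le m).
\]
Let $\Gamma=\frac{6C}{g\beta_*}\ge1$ and $r=\lceil4Cm\Gamma^m/\zeta\rceil$. Finally let $s$ be an integer that is sufficiently large in terms of all these constants, and put $\ell_m=s^4$ and $R=r^m\ell_m$. The notation $O(\cdot)$ hides factors that depend only on $k,w,\Delta$, and how large $s$ must be will depend on these three numbers only. Each block of level $m$ is split into $s^3$ \emph{cells} of $s$ consecutive layers.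

Let $H$ be a $(w,\Delta,R)$-slab with lists of size $k$. Treating components separately, we may assume that $H$ is connected, and we take $\tau$, $U_z$, $M_z$, $M'_z$, $U^\circ_z$ from Lemma~\ref{lem:parts}. For a node $y$, a color $c$ and a block $A$ let
\[
\nu_y(c,A)=|S_c\cap M_y\cap A|,\qquad \mathcal P_y=\{c:\nu_y(c,W)>0\}.
\]
The colors in $\mathcal P_y$ are \emph{present} at $y$. Since lists have size $k$, Lemma~\ref{lem:parts}(c) gives
\begin{equation}\label{eq:density}
\sum_c\nu_y(c,A)=k|M_y\cap A|\le C\ell_i\quad\text{for $A$ of level $i$},\qquad\text{and so}\quad|\mathcal P_y|\le CR.
\end{equation}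

A \emph{state} at a node $z$ assigns to every color $c$ a \emph{position} $\pi_z(c)\subseteq[R]$, which is either a block of level at most $m-1$, in which case $c$ is \emph{free} at $z$, or a set consisting of one layer, in which case $c$ is \emph{pinned} at $z$. For a block $A$ let $x_z(A)$ be the number of colors $c$ with $\pi_z(c)\subseteq A$ and let $x^-_z(A)$ be the number of colors with $\pi_z(c)\subsetneq A$. The state is \emph{valid} if
\begin{itemize}
\item[(V0)] $\pi_z(c)=W$ for every $c\notin\mathcal P_z$;
\item[(V1)] different pinned colors have different positions;
\item[(V2)] $x_z(A)\le\beta_i\ell_i$ for every block $A$ of level $i$, $1\le i\le m$;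
\item[(V3)] $x^-_z(A)\le(1-g)\beta_i\ell_i$ for every block $A$ of level $i$, $1\le i\le m-1$.
\end{itemize}
Condition (V2) is the capacity of a block, and (V3) reserves room in its children. For $W$ no condition is needed, since (V0) and \eqref{eq:density} give $x_z^-(W)\le CR$. At the root all positions are $W$, which is a valid state.

We process $\tau$ from the top down. Until Section~\ref{sub:cuts}, $z$ is a fixed node with a valid state $\pi_z$. We choose the colors to be cleared at each child of $z$, then a \emph{fence layer} $h_z(c)\in\pi_z(c)$ for every color $c$, and then valid states at all children. The fence layer is chosen also when $z$ is a leaf.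

\subsection{Clearing}

For a child $y$ of $z$ and a block $A$ of level at most $m-1$ let
\[
X_y(A)=\{c\in\mathcal P_y:\pi_z(c)\subseteq A\},\qquad X_y^=(A)=\{c\in\mathcal P_y:\pi_z(c)=A\}.
\]
Clearing has two tasks. To restore (V3) at $y$, a fraction of the colors positioned inside $A$ must be lifted to $A$ or higher; this is (K1) below. To gain the factor $1-\eta$, a fraction of the colors positioned at $A$ itself must be kept from descending; this is (K2). The second task arises already when $X_y^=(A)$ has size of order $g\beta_i\ell_i$. To find rarely occurring colors in so small a set we need a threshold $D_2$ of order $C/g$, while $g$ is determined by the threshold $D_1$ of the first task. This is why there are two thresholds.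

\begin{lemma}\label{lem:clear}
For every child $y$ of $z$ there are a set $K_y\subseteq\mathcal P_y$ and blocks $A_c\supseteq\pi_z(c)$ $(c\in K_y)$ of levels between $1$ and $m-1$ such that
\begin{itemize}
\item[(K0)] for distinct $c,c'\in K_y$ there is no $v\in M_y$ with $c,c'\in L(v)$ and $\lambda(v)\in A_c\cap A_{c'}$;
\end{itemize}
and for every block $A$ of level $i$, $1\le i\le m-1$,
\begin{itemize}
\item[(K1)] if $|X_y(A)|\ge\frac12\beta_i\ell_i$, then at least $2g\beta_i\ell_i$ colors $c\in X_y(A)\cap K_y$ satisfy $A_c\supseteq A$;
\item[(K2)] if $|X^=_y(A)|\ge\frac38g\beta_i\ell_i$, then $|X^=_y(A)\cap K_y|\ge\frac14\varepsilon_2g\beta_i\ell_i$.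
\end{itemize}
\end{lemma}

\begin{proof}
Let $c\in\mathcal P_y$. The blocks containing $\pi_z(c)$ form a chain. Let $A^1(c)$ be the largest block $B\supseteq\pi_z(c)$ of level between $1$ and $m-1$ with $\nu_y(c,B)\le D_1$, if there is one. Let $A^2(c)=\pi_z(c)$ if this is a block of level between $1$ and $m-1$ with $\nu_y(c,\pi_z(c))\le D_2$. In the remaining cases $A^1(c)$ or $A^2(c)$ is undefined. Independently, each $c\in\mathcal P_y$ picks mode $1$ with probability $q_1$, mode $2$ with probability $q_2$, and no mode otherwise. The color $c$ is \emph{active} if it picked a mode $a$ for which $A^a(c)$ is defined, and then $A_c=A^a(c)$. Two active colors $c,c'$ \emph{conflict} if some $v\in M_y$ has $c,c'\in L(v)$ and $\lambda(v)\in A_c\cap A_{c'}$. Let $K_y$ be the set of active colors that conflict with no other active color; a color in $K_y$ that picked mode $a$ is \emph{selected in mode $a$}. Then (K0) always holds.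

\emph{Probability of selection.} Suppose that $A^a(c)$ is defined and $c$ picks mode $a$. At most $D_a$ vertices of $S_c\cap M_y$ have their layer in $A_c$, and their lists contain at most $\kappa D_a$ colors other than $c$. If none of these colors picks a mode, then $c$ is selected. By \eqref{eq:const}, each picks a mode with probability at most $\xi=\frac1{2\kappa D_1}$, independently. Therefore $c$ is selected in mode $1$ with probability at least $q_1(1-\xi)^{\kappa D_1}\ge q_1(1-\kappa D_1\xi)=\frac{q_1}2=2\varepsilon_1$ if $A^1(c)$ is defined. Using $1-\xi\ge e^{-2\xi}$, valid for $0\le\xi\le\frac12$, it is selected in mode $2$ with probability at least $q_2(1-\xi)^{\kappa D_2}\ge q_2e^{-D_2/D_1}=2\varepsilon_2$ if $A^2(c)$ is defined.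

\emph{Concentration.} Let $A^{12}(c)=A^1(c)\cup A^2(c)$, with undefined sets read as empty. Form a graph on $\mathcal P_y$ by joining $c\neq c'$ if some $v\in M_y$ has $c,c'\in L(v)$ and $\lambda(v)\in A^{12}(c)\cap A^{12}(c')$. Its maximum degree is at most $d=\kappa(D_1+D_2)$. Whether $c$ is selected in a given mode depends only on the modes of $c$ and its neighbors. So these events are independent for two colors at distance at least $3$, and at most $1+d+d(d-1)\le(d+1)^2$ colors are within distance $2$ of a given color. Let $Y$ be a set of colors for all of which $A^a$ is defined. The number of colors of $Y$ selected in mode $a$ has mean at least $2\varepsilon_a|Y|$, and its variance, the sum of the covariances of the indicators, is at most $|Y|(d+1)^2$. By Chebyshev's inequality this number is less than $\varepsilon_a|Y|$ with probability at most $(d+1)^2/(\varepsilon_a^2|Y|)$.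

\emph{The classes.} By \eqref{eq:density}, at most $C\ell_i/D_a$ colors have $\nu_y(c,A)>D_a$. If the hypothesis of (K1) holds for $A$, take $a=1$ and $Y=\{c\in X_y(A):\nu_y(c,A)\le D_1\}$. Then $A^1(c)\supseteq A$ for $c\in Y$, and $|Y|\ge\frac12\beta_i\ell_i-\frac14\beta_*\ell_i\ge\frac14\beta_i\ell_i$ by \eqref{eq:const}; selecting $\varepsilon_1|Y|\ge\frac14\varepsilon_1\beta_i\ell_i=2g\beta_i\ell_i$ colors in mode $1$ gives the conclusion of (K1). If the hypothesis of (K2) holds for $A$, take $a=2$ and $Y=\{c\in X_y^=(A):\nu_y(c,A)\le D_2\}$. Then $A^2(c)=A$ for $c\in Y$, and $|Y|\ge\frac38g\beta_i\ell_i-\frac18g\beta_*\ell_i\ge\frac14g\beta_i\ell_i$; selecting $\varepsilon_2|Y|$ colors gives the conclusion of (K2). There are at most $2|\mathcal A|\le4r^m$ classes, each of size at least $\frac14g\beta_*s^4$, so the probability that some class fails is $O(s^{-4})<1$.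
\end{proof}

Fix such $K_y$ and $A_c$ for every child $y$ of $z$; the blocks $A_c$ depend on $y$, which will be clear from the context. For a block $A$ of level at most $m-1$ let $\mathcal S_y(A)=X_y^=(A)\setminus K_y$. These are the colors that start at $A$ and may descend. The gain from clearing is expressed by the following inequality, whose right side is the total capacity $r\beta_{i+1}\ell_{i+1}$ of the children of $A$.

\begin{lemma}\label{lem:gain}
For every child $y$ of $z$ and every block $A$ of level $i$, $0\le i\le m-1$,
\[
x^-_z(A)+|\mathcal S_y(A)|+2\zeta\ell_i\le\beta_{i+1}\ell_i .
\]
\end{lemma}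

\begin{proof}
For $i=0$ we have $x_z^-(W)\le CR$, $|\mathcal S_y(W)|\le|\mathcal P_y|\le CR$, $2\zeta\le C$ and $\beta_1=3C$. Let $i\ge1$. If $|X^=_y(A)|<\frac38g\beta_i\ell_i$, then (V3) gives $x_z^-(A)+|\mathcal S_y(A)|\le(1-\frac58g)\beta_i\ell_i\le(1-2\eta)\beta_i\ell_i$. Otherwise $x_z^-(A)+|X^=_y(A)|\le x_z(A)\le\beta_i\ell_i$ by (V2), and (K2) gives $x_z^-(A)+|\mathcal S_y(A)|\le(1-\frac14\varepsilon_2g)\beta_i\ell_i=(1-2\eta)\beta_i\ell_i$. In both cases the lemma follows from $\beta_{i+1}=(1-\eta)\beta_i$ and $2\zeta\le\eta\beta_*\le\eta\beta_i$.
\end{proof}

\subsection{Fence layers}

The fence of $c$ on $U^\circ_z$ is a single layer, which has to suit all children of $z$ at once. We choose it at random and take a union bound over the children.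

\emph{Available layers.} Let $\Lambda_z$ be the set of layers of the colors pinned at $z$. By (V2), $|\Lambda_z\cap Q|\le\beta_m\ell_m\le s^4/16$ for every block $Q$ of level $m$. A cell is \emph{good} if it contains at most $s/4$ layers of $\Lambda_z$. At most $(s^4/16)/(s/4)=s^3/4$ cells of $Q$ are not good. Let $Q^*$ be the set of layers of $Q\setminus\Lambda_z$ that lie in good cells. Then $|Q^*|\ge\frac34s^3\cdot\frac34s\ge\ell_m/2$.

\emph{Room.} For a block $A$ of level $i\le m-1$ and a child $A'$ of $A$ let
\[
\omega(A')=\max\bigl(0,\ (\beta_{i+1}-\zeta)\ell_{i+1}-x_z(A')\bigr),\qquad\rho(A)=\sum_{A'\text{ child of }A}\omega(A').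
\]
So $\omega(A')$ is the unused capacity of $A'$, less a tolerance. A position properly contained in $A$ is contained in exactly one child, so $\sum_{A'}x_z(A')=x_z^-(A)$ and $\rho(A)\ge(\beta_{i+1}-\zeta)\ell_i-x_z^-(A)$. By Lemma~\ref{lem:gain}, for every child $y$ of $z$,
\begin{equation}\label{eq:room}
|\mathcal S_y(A)|+\zeta\ell_i\le\rho(A).
\end{equation}
Moreover $\rho(A)\ge\frac12g\beta_*\ell_i$. For $i=0$ this holds since $\rho(W)\ge(3C-\zeta-C)R\ge CR$. For $i\ge1$, (V3) and \eqref{eq:const} give $\rho(A)\ge((g-\eta)\beta_i-\zeta)\ell_i\ge(\frac78-\frac1{64})g\beta_*\ell_i$. Since $\omega(A')\le3C\ell_{i+1}=3C\ell_i/r$, no child has a large share of the room: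
\begin{equation}\label{eq:share}
\frac{\omega(A')}{\rho(A)}\le\frac\Gamma r.
\end{equation}

\emph{The random choice.} If $c$ is pinned at $z$, let $h_z(c)$ be its layer. For the free colors we choose $h_z(c)$ independently as follows. Start at the block $\pi_z(c)$ and repeatedly pass from the current block $A$ to a child $A'$, chosen with probability $\omega(A')/\rho(A)$, until a block $Q$ of level $m$ is reached; these are the \emph{block choices} of $c$. Then take $h_z(c)$ uniformly from $Q^*$. For every free color $c$,
\begin{equation}\label{eq:h}
h_z(c)\in\pi_z(c)\setminus\Lambda_z,\qquad h_z(c)\text{ lies in a good cell},\qquad\Pr[h_z(c)=l]\le2/\ell_m\ \text{ for all }l.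
\end{equation}

\emph{What happens at a child.} Let $y$ be a child of $z$ and let $c\in\mathcal P_y\setminus K_y$ be free at $z$. Let $B=\pi_z(c)$, let $j$ be the level of $B$, and let $B'$ be the child of $B$ that contains $h_z(c)$. We say that $c$
\begin{itemize}
\item \emph{stays} at $y$ if $\nu_y(c,B)=0$;
\item \emph{descends} at $y$ if $\nu_y(c,B)>0$, $j\le m-2$ and $\nu_y(c,B')=0$;
\item \emph{drops} at $y$ in the remaining case, that is, if $\nu_y(c,B)>0$ and either $j=m-1$, or $j\le m-2$ and $\nu_y(c,B')>0$.
\end{itemize}
A color that stays or descends makes a free move in $B$ or $B'$; a color that drops will be pinned near $h_z(c)$. A color may drop from a high level and then enters all blocks on the way down, so we have to count such colors. For a block $A$ of level between $1$ and $m-1$ let $\mathcal T_y(A)$ be the set of colors $c\in\mathcal P_y\setminus K_y$ such that $\pi_z(c)\supsetneq A$, $h_z(c)\in A$, and $\nu_y(c,B')>0$ for the child $B'$ of $\pi_z(c)$ that contains $A$. Put $\mathcal T_y(W)=\emptyset$. For a child $A'$ of a block $A$ let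
\[
\alpha_y(A')=\bigl|\{c\in\mathcal S_y(A)\cup\mathcal T_y(A):h_z(c)\in A'\}\bigr|
\]
be the number of arrivals in $A'$. We shall use the following observation three times:
\begin{equation}\label{eq:drop}
\begin{gathered}
\text{if $c$ drops at $y$, and $A$ is a block of level at most $m-1$ with $h_z(c)\in A\subseteq\pi_z(c)$,}\\
\text{then $c\in\mathcal S_y(A)$ if $A=\pi_z(c)$, and $c\in\mathcal T_y(A)$ if $A\subsetneq\pi_z(c)$.}
\end{gathered}
\end{equation}
The first case is the definition of $\mathcal S_y(A)$. In the second case $\pi_z(c)$ has level at most $m-2$, so $\nu_y(c,B')>0$ for its child $B'\ni h_z(c)$, and this is the child that contains $A$.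

\begin{lemma}\label{lem:layers}
With positive probability all of the following hold, where $y$ ranges over the children of $z$.
\begin{itemize}
\item[(H1)] For every $v\in U_z\cup\bigcup_y(M_y\cup M'_y)$, at most one color $c\in L(v)$ that is free at $z$ satisfies $|h_z(c)-\lambda(v)|\le s$.
\item[(H2)] $|\mathcal T_y(A)|\le\zeta\ell_i$ for all $y$ and all blocks $A$ of level $i$, $1\le i\le m-1$.
\item[(H3)] For all $y$ and all blocks $A'$ of level $i+1$, $0\le i\le m-1$, we have $\alpha_y(A')\le\omega(A')+\zeta\ell_{i+1}$, and $\alpha_y(A')=0$ if $\omega(A')=0$.
\item[(H4)] For all $y$, every cell contains $h_z(c)$ for at most $s/2$ colors $c$ that drop at $y$.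
\end{itemize}
\end{lemma}

The choice $\ell_m=s^4$ with cells of length $s$ balances (H1) against (H4): cells must be short compared with $\sqrt{\ell_m}$ for the union bound in (H1), and long compared with $\log\ell_m$ for the one in (H4).

\begin{proof}
By Lemma~\ref{lem:parts}(d),(e), both $|U_z|$ and the number of children of $z$ are $O(s^4)$.

(H1) Since $\bigcup_yM_y\subseteq N(U_z)$ and $M'_y\subseteq N(M_y)$, there are at most $(1+\Delta+\Delta^2)|U_z|=O(s^4)$ vertices $v$ to consider, and at most $\binom k2$ pairs of colors for each. By \eqref{eq:h}, a free color satisfies $|h_z(c)-\lambda(v)|\le s$ with probability at most $2(2s+1)/s^4\le6s^{-3}$, independently for two colors. So (H1) fails with probability $O(s^4\cdot s^{-6})=O(s^{-2})$.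

(H2) Fix $y$ and $A$ of level $i$. For $0\le j<i$ let $B\supseteq B'\supseteq A$ be the blocks of levels $j$ and $j+1$. By \eqref{eq:density}, at most $C\ell_{j+1}=C\ell_ir^{i-j-1}$ colors have $\nu_y(c,B')>0$, and by \eqref{eq:share} a color with $\pi_z(c)=B$ has $h_z(c)\in A$ with probability at most $(\Gamma/r)^{i-j}$. So $|\mathcal T_y(A)|$ is a sum of independent indicators with mean at most
\[
\sum_{j<i}C\ell_ir^{i-j-1}\Bigl(\frac\Gamma r\Bigr)^{i-j}=\frac{C\ell_i}r\sum_{j<i}\Gamma^{i-j}\le\frac{Cm\Gamma^m}r\ell_i\le\frac{\zeta\ell_i}4
\]
by the choice of $r$. By \eqref{eq:tails}, (H2) fails for $y$ and $A$ with probability at most $(e/4)^{\zeta\ell_i}\le(e/4)^{\zeta s^4}$.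

(H3) Fix $y$ and $A'$, and let $A$ be the parent of $A'$. All colors counted by $\alpha_y(A')$ have positions containing $A$, so they pass from $A$ to $A'$ in their block choices; if $\omega(A')=0$, this has probability $0$. Condition on the block choices down to level $i$ of all colors $c$ with $\pi_z(c)\supsetneq A$. These determine $\mathcal T_y(A)$; consider an outcome with $|\mathcal T_y(A)|\le\zeta\ell_i$. Each color in $\mathcal S_y(A)\cup\mathcal T_y(A)$ then passes to $A'$ independently with probability $\omega(A')/\rho(A)$, and there are at most $|\mathcal S_y(A)|+\zeta\ell_i\le\rho(A)$ such colors by \eqref{eq:room}. So the conditional mean of $\alpha_y(A')$ is at most $\omega(A')\le3C\ell_{i+1}$. The second bound in \eqref{eq:tails} with $t=\zeta\ell_{i+1}$, where $2\omega(A')+\frac23t\le7C\ell_{i+1}$, shows that the probability that (H3) fails for $y$ and $A'$ while $|\mathcal T_y(A)|\le\zeta\ell_i$ is at most $\exp(-\zeta^2s^4/(7C))$.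

(H4) Fix $y$ and a cell in a block $Q$ of level $m$, and let $A$ be the parent of $Q$. Condition on all block choices. They determine whether (H3) holds, which colors drop at $y$, and which of these have $h_z(c)\in Q$. Consider an outcome for which (H3) holds. If $c$ drops at $y$ and $h_z(c)\in Q$, then $\pi_z(c)$ is a block of level at most $m-1$ containing $h_z(c)$, so $\pi_z(c)\supseteq A$, and $c$ is counted by $\alpha_y(Q)$ by \eqref{eq:drop}. By (H3), $\alpha_y(Q)=0$ if $\omega(Q)=0$, and otherwise $\alpha_y(Q)\le\omega(Q)+\zeta\ell_m\le\beta_m\ell_m\le s^4/16$. Each of these colors has $h_z(c)$ in the given cell independently with probability at most $s/|Q^*|\le2s^{-3}$, so the mean is at most $s/8$. By \eqref{eq:tails}, the probability that (H4) fails for $y$ and this cell while (H3) holds is at most $(e/4)^{s/2}$.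

There are $O(1)$ blocks and $O(s^3)$ cells. So some condition fails with probability at most
\[
O(s^{-2})+O(s^4)(e/4)^{\zeta s^4}+O(s^4)e^{-\zeta^2s^4/(7C)}+O(s^7)(e/4)^{s/2},
\]
which is less than $1$ for large $s$.
\end{proof}

Fix $h_z$ satisfying \eqref{eq:h} and (H1)--(H4).

\subsection{The states of the children}

Let $y$ be a child of $z$. To each color $c$ that drops at $y$ we assign a layer $f_y(c)\notin\Lambda_z$ in the same cell as $h_z(c)$, with different layers for different colors. This is possible: the cell is good by \eqref{eq:h}, so at least $\frac34s$ of its layers are outside $\Lambda_z$, and by (H4) at most $s/2$ colors need a layer in it. Every color is in exactly one of the six cases of Table~\ref{tab:cases}, and the third column of the table defines the state $\pi_y$. The last two columns are used in Section~\ref{sub:cuts}.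

\begin{table}[ht]
\centering
\begin{tabular}{clccc}
\hline
case & condition on $c$ & $\pi_y(c)$ & $J_y(c)$ & $J'_y(c)$\\
\hline
1 & $c\notin\mathcal P_y$ & $W$ & $\pi_y(c)$ & $\{h_y(c)\}$\\
2 & $c\in K_y$ & $A_c$ & $\pi_y(c)$ & $\{h_y(c)\}$\\
3 & $c\in\mathcal P_y\setminus K_y$ pinned at $z$ & $\pi_z(c)$ & $\pi_y(c)$ & $\{h_y(c)\}$\\
4 & $c$ stays at $y$ & $B$ & $\pi_y(c)$ & $\{h_y(c)\}$\\
5 & $c$ descends at $y$ & $B'$ & $\pi_y(c)$ & $\{h_y(c)\}$\\
6 & $c$ drops at $y$ & $\{f_y(c)\}$ & $\{h_z(c)\}$ & from $h_z(c)$ to $f_y(c)$\\
\hline
\end{tabular}
\caption{The position of a color $c$ at a child $y$ of $z$, and the intervals of layers used for $c$ on $M_y$ and on $M'_y$. In cases 4 and 5, $B=\pi_z(c)$ and $B'$ is the child of $B$ containing $h_z(c)$. In case 6, $J'_y(c)$ is the interval with endpoints $h_z(c)$ and $f_y(c)$.}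
\label{tab:cases}
\end{table}

\begin{lemma}\label{lem:valid}
The state $\pi_y$ is valid.
\end{lemma}

\begin{proof}
In cases 1, 2, 4 and 5 the position is a block of level at most $m-1$; in case 5 this uses that $B$ has level at most $m-2$. Case 1 gives (V0). The colors pinned at $y$ are those of cases 3 and 6; the former have distinct layers in $\Lambda_z$ by (V1) at $z$, and the latter have distinct layers outside $\Lambda_z$. This is (V1).

For (V2) and (V3) we determine which colors can enter a block. Let $A'\ne W$ be a block with parent $A$, and say that $c$ \emph{enters} $A'$ if $\pi_y(c)\subseteq A'$ and $\pi_z(c)\not\subseteq A'$. Case 1 is excluded since $A'\neq W$, case 2 since $\pi_z(c)\subseteq A_c=\pi_y(c)$, and cases 3 and 4 since there the position does not change. So $c$ is in case 5 or 6, and $B=\pi_z(c)$ is a block. In both cases $\pi_y(c)\subseteq B$; in case 6 this holds because the cell of $h_z(c)\in B$ lies in $B$. Thus $B$ meets $A'$ and is not contained in it, so $B\supsetneq A'$ and $B\supseteq A$. There are two possibilities.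
\begin{itemize}
\item[(E5)] $c$ is in case 5. The child $B'$ of $B$ satisfies $B'\subseteq A'\subsetneq B$, so $\pi_y(c)=B'=A'$, $B=A$, $h_z(c)\in A'$ and $c\in\mathcal S_y(A)$.
\item[(E6)] $c$ is in case 6. The layer $f_y(c)$ lies in $A'$, which is a union of cells, so $h_z(c)\in A'$.
\end{itemize}

(V2) Let $A'$ have level $i+1\in\{1,\dots,m\}$. A color that enters $A'$ has $h_z(c)\in A'$ and lies in $\mathcal S_y(A)\cup\mathcal T_y(A)$, by (E5) or by (E6) and \eqref{eq:drop}. So $x_y(A')\le x_z(A')+\alpha_y(A')$. If $\omega(A')>0$, then (H3) gives $x_z(A')+\alpha_y(A')\le x_z(A')+\omega(A')+\zeta\ell_{i+1}=\beta_{i+1}\ell_{i+1}$. If $\omega(A')=0$, then $\alpha_y(A')=0$ and $x_z(A')\le\beta_{i+1}\ell_{i+1}$ by (V2) at $z$.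

(V3) Let $A$ have level $i\in\{1,\dots,m-1\}$, and let $\pi_y(c)\subsetneq A$; then $c\in\mathcal P_y$. If $\pi_z(c)\subseteq A$, then $c\in X_y(A)$, and $c$ is not one of the colors in $K_y$ with $A_c\supseteq A$. Otherwise $c$ enters $A$. Then (E5) would give $\pi_y(c)=A$, so $c$ is in case 6 with $h_z(c)\in A\subsetneq\pi_z(c)$, and $c\in\mathcal T_y(A)$ by \eqref{eq:drop}; by (H2) there are at most $\zeta\ell_i$ such colors. If $|X_y(A)|<\frac12\beta_i\ell_i$, we obtain $x_y^-(A)\le\frac12\beta_i\ell_i+\zeta\ell_i$. Otherwise $|X_y(A)|\le x_z(A)\le\beta_i\ell_i$ and (K1) give $x_y^-(A)\le(1-2g)\beta_i\ell_i+\zeta\ell_i$. Since $\zeta\le g\beta_i/64$ and $g\le\frac14$, both bounds are at most $(1-g)\beta_i\ell_i$.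
\end{proof}

By induction the process runs through all of $\tau$. It produces a valid state $\pi_y$ and fence layers $h_y(c)\in\pi_y(c)$ at every node $y$, such that \eqref{eq:h} and (H1) hold at every node.

\subsection{The cuts}\label{sub:cuts}

The sets $U^\circ_y$, $M_y$ and $M'_y$, over all nodes $y$, partition $V(H)$. For a color $c$ and a vertex $v$ define an interval $J_c(v)$ by
\[
J_c(v)=\{h_y(c)\}\ \ (v\in U^\circ_y),\qquad J_c(v)=J_y(c)\ \ (v\in M_y),\qquad J_c(v)=J'_y(c)\ \ (v\in M'_y),
\]
with $J_y(c)$ and $J'_y(c)$ from Table~\ref{tab:cases}, and let
\[
F_c=\{v\in S_c:\lambda(v)\in J_c(v)\}.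
\]
Below, $y$ is a node, $z$ is its parent if it has one, and the cases refer to Table~\ref{tab:cases}.

\emph{Counting cuts.} Consider first $v\in U_y$ and the colors $c\in L(v)$ with $h_y(c)=\lambda(v)$. At most one of them is pinned at $y$, by (V1); at most one is free at $y$, by (H1) at $y$; and there cannot be one of each kind, since $h_y(c)\notin\Lambda_y$ for free $c$ by \eqref{eq:h}. So there is at most one such color. The same argument at $z$, where (H1) covers $M_y$, shows that for $v\in M_y$ at most one color $c\in L(v)$ has $h_z(c)=\lambda(v)$.

Hence a vertex of $U^\circ_y$ is cut at most once. A vertex $v\in M'_y$ is cut for at most one color in cases 1--5. If it is cut for a color $c$ in case 6, then $c$ is free at $z$ and $\lambda(v)$ lies in the cell of $h_z(c)$, so $|h_z(c)-\lambda(v)|<s$; by (H1) at $z$ there is at most one such color. So $v$ is cut at most twice. Let $v\in M_y$. It is not cut for a color in case 1, 4 or 5, because in these cases $\nu_y(c,J_y(c))=0$. It is cut for at most one color in case 2, by (K0). In cases 3 and 6 we have $J_y(c)=\{h_z(c)\}$, so these two cases together contribute at most one cut. So $v$ is cut at most twice, and (i) holds.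

\emph{Vertices cut twice.} We have shown that $E\subseteq\bigcup_y(M_y\cup M'_y)$. By Lemma~\ref{lem:parts}(a), an edge between different parts has an end in $\partial_{y}\subseteq U_z$ for a child $y$ of $z$, and by Lemma~\ref{lem:parts}(b) this end lies in $U^\circ_z$ and so not in $E$. Hence every component of $H[E]$ lies in a single set $M_y\cup M'_y$, which has at most $N_0:=(1+\Delta)\,9w\Delta R$ vertices by Lemma~\ref{lem:parts}(c) with $A=W$. This proves (ii).

\emph{No color crosses the slab.} Fix $c$. By the definition of $F_c$, every $v\in S_c\setminus F_c$ has $\lambda(v)\notin J_c(v)$. By Lemma~\ref{lem:interval} it suffices to show that $J_c(u)\cap J_c(v)\ne\emptyset$ for every edge $uv$ of $H$. If $u$ and $v$ lie in the same one of the sets $M_y$, $M'_y$, $U^\circ_y$, the intervals are equal. There is no edge between $M_y$ and $U^\circ_y$, since all neighbors in $H_y$ of a vertex of $M_y$ lie in $M_y\cup M'_y$. An edge between different parts joins $U^\circ_z$ to $M_y$ for a child $y$ of $z$, as we have just seen. Three types of edges remain.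
\begin{itemize}
\item \emph{From $U^\circ_z$ to $M_y$.} We need $h_z(c)\in J_y(c)$. We have $h_z(c)\in\pi_z(c)$, and $\pi_z(c)\subseteq\pi_y(c)=J_y(c)$ in cases 1--4. In case 5, $J_y(c)=B'$ contains $h_z(c)$ by definition, and in case 6, $J_y(c)=\{h_z(c)\}$.
\item \emph{From $M_y$ to $M'_y$.} In cases 1--5, $h_y(c)\in\pi_y(c)=J_y(c)$ and $J'_y(c)=\{h_y(c)\}$. In case 6, both intervals contain $h_z(c)$.
\item \emph{From $M'_y$ to $U^\circ_y$.} We need $h_y(c)\in J'_y(c)$. This holds by definition in cases 1--5. In case 6 the color $c$ is pinned at $y$, so $h_y(c)=f_y(c)\in J'_y(c)$.
\end{itemize}
This proves (iii) and completes the proof of Lemma~\ref{lem:fence}, and with it the proof of Theorem~\ref{thm:main}. \qed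

\section{Powers of the graph}\label{sec:powers}

For an integer $p\ge1$, the \emph{$p$-th power} $G^p$ of $G$ has vertex set $V(G)$, and two distinct vertices are adjacent in $G^p$ if their distance in $G$ is at most $p$. Since $G\subseteq G^p$, bounding the components of a color in $G^p$ is a stronger requirement: it also keeps different clusters of that color more than $p$ apart in $G$.

\begin{corollary}\label{cor:powers}
For all integers $w,\Delta,p\ge1$ and $k\ge3$ there is an integer $N$ such that in Theorem~\ref{thm:main} one can even require that, for every color $c$, every component of $G^p[\{v:c\in L'(v)\}]$ has at most $N$ vertices.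
\end{corollary}

\begin{proof}
We show that $G^p$ has maximum degree and layered tree-width bounded in terms of $w,\Delta,p$, and apply Theorem~\ref{thm:main} to $G^p$. A ball of radius $p$ in $G$ has at most $1+\Delta+\dots+\Delta^p\le(\Delta+1)^p$ vertices, so $G^p$ has maximum degree at most $(\Delta+1)^p$.

Let $(T,(X_t))$ and $(V_l)$ be a tree-decomposition and a layering of $G$ of layered width at most $w$, and let $X'_t$ be the set of vertices at distance at most $p$ from $X_t$ in $G$. Then $(T,(X'_t))$ is a tree-decomposition of $G^p$. Indeed, if $u\in X_t$ and $v$ is at distance at most $p$ from $u$, then $u,v\in X'_t$. And $\{t:v\in X'_t\}$ is the union of the subtrees $\{t:u\in X_t\}$ over the vertices $u$ of the ball of radius $p$ around $v$; this union is connected, since the ball induces a connected subgraph of $G$ and the subtrees of adjacent vertices intersect.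

The layers of two vertices adjacent in $G^p$ differ by at most $p$, so merging the layers in consecutive groups of $p$ gives a layering of $G^p$. A vertex of $X'_t$ in a given merged layer is within distance $p$ of a vertex of $X_t$ that lies in this merged layer or one of the two neighboring ones, that is, in one of at most $3p$ layers of $G$. There are at most $3pw$ such vertices of $X_t$, so $X'_t$ meets a merged layer in at most $3pw(\Delta+1)^p$ vertices.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Joshua Crouch and Chun-Hung Liu, \emph{Weak diameter choosability of graphs with an excluded minor}, arXiv:2310.17795 (2023).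

\bibitem{Gale}
D. Gale, Amer. Math. Monthly 86 (1979).

\end{thebibliography}
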